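# Equal spacing in the spectrum of the matrix $\left(\frac{1}{m-n}\right)$

## 1. The matrices of size two, three and four

For a positive integer $N$ let
$$A_N=\left(\frac1{m-n}\right)_{m,n=1,\dots,N},$$
with zeros on the diagonal. This is a real skew-symmetric (alternating) matrix, so $iA_N$ is Hermitian. Hence the eigenvalues of $A_N$ are $i\mu_1,\dots,i\mu_N$ with $\mu_1\le\dots\le\mu_N$ real. If $A_Ny=i\mu y$, then conjugating gives $A_N\bar y=-i\mu\bar y$. So the list $\{\mu_j\}$ is symmetric about $0$, with multiplicities.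

For small $N$ we can compute everything.

**$N=2$.** Here $A_2=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, and the eigenvalues are $\pm i$. The positive one has $\lambda_1=1$ and $(N+1)\lambda_1=3$.

**$N=3$.** For a real skew-symmetric $3\times3$ matrix, $\det(x-A)=x^3+px$ with $p=\sum_{m<n}a_{mn}^2$. Here $p=1+1+\frac14=\frac94$, so the eigenvalues are $0,\pm\frac32i$, and $(N+1)\lambda_1=6$.

**$N=4$.** For a real skew-symmetric $4\times 4$ matrix, $\det(x-A)=x^4+px^2+q^2$, with $p=\sum_{m<n}a_{mn}^2$ and $q=a_{12}a_{34}-a_{13}a_{24}+a_{14}a_{23}$ the Pfaffian. Here $p=3+2\cdot\frac14+\frac19=\frac{65}{18}$ and $q=1-\frac14+\frac13=\frac{13}{12}$. Putting $x=i\mu$ gives $\mu^4-\frac{65}{18}\mu^2+\frac{169}{144}=0$. The discriminant in $\mu^2$ is $\left(\frac{65}{18}\right)^2-\frac{169}{36}=\left(\frac{52}{18}\right)^2$, so $\mu^2=\frac{13}{36}$ or $\mu^2=\frac{13}4$. Thus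
$$\lambda_1=\frac{\sqrt{13}}6,\qquad \lambda_2=\frac{\sqrt{13}}2=3\lambda_1 .$$
The four numbers $-\lambda_2,-\lambda_1,\lambda_1,\lambda_2$ are exactly equally spaced. Moreover $5\lambda_1\approx3.005$ and $5\lambda_2\approx9.014$.

Compare: $3$ and $3.005$ with $\pi\approx3.142$; $6$ with $2\pi\approx6.283$; $9.014$ with $3\pi\approx9.425$. It looks as if $(N+1)\lambda_k$ is close to $2\pi(k-\frac12)$ for even $N$ and to $2\pi k$ for odd $N$. What changes in general? The characteristic polynomial has degree $N$ and offers no formula for its roots, so we need a mechanism that produces the spacing $2\pi/(N+1)$ without computing eigenvalues.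

## 2. The conjecture of Kurokawa and Ochiai, and the statements to be proved

Nobushige Kurokawa and Hiroyuki Ochiai, "Spectra of alternating Hilbert operators", arXiv:0709.2675 (2007), is the source of the following conjecture. For $N$ even, the spectrum of $A_N$ is $\{\pm i\lambda_1^{(N)},\dots,\pm i\lambda_{N/2}^{(N)}\}$ with $0<\lambda_1^{(N)}<\dots<\lambda_{N/2}^{(N)}$, and $\lambda_k^{(N)}\sim\frac{2\pi}N(k-\frac12)$. For $N$ odd, it is $\{0\}\cup\{\pm i\lambda_1^{(N)},\dots,\pm i\lambda_{(N-1)/2}^{(N)}\}$ with $0<\lambda^{(N)}_1<\dots<\lambda^{(N)}_{(N-1)/2}$, and $\lambda_k^{(N)}\sim\frac{2\pi}Nk$. The symbol $\sim$ is understood for each fixed $k$: the ratio of the two sides tends to $1$ as $N\to\infty$ through even (respectively odd) $N$. We shall prove that the conjecture is true, with an error term, and more.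

Throughout, $N\ge2$ and
$$L=N+1,\qquad \delta_L=L^{-1/2}(1+\log L)^{3/2},\qquad a_k=\begin{cases}k-\frac12,&N\text{ even},\\ k,&N\text{ odd.}\end{cases}$$
Note that $1/L\le\delta_L\to0$. Write $A=A_N$, $D=\mathrm{diag}(1,\dots,N)$, $\mathbf 1=(1,\dots,1)^T$, and $v^*$ for the conjugate transpose. A symbol $O_\varepsilon(\cdot)$ has a constant depending only on $\varepsilon$.

**Theorem 1 (the conjecture).** All eigenvalues of $A_N$ are simple, and $0$ is an eigenvalue if and only if $N$ is odd. For each fixed $k$, $(N+1)\lambda_k^{(N)}=2\pi a_k+O_k(\delta_L)$. In particular $\lambda_k^{(N)}\sim\frac{2\pi}Na_k$.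

**Theorem 2 (stronger versions).**

1. For all $1\le j<N$: $\mu_{j+1}-\mu_j\ge\frac2{N-1}$.
2. For each $\varepsilon\in(0,\pi)$, uniformly over $j<N$ with $|\mu_j|\le\pi-\varepsilon$: $(N+1)(\mu_{j+1}-\mu_j)=2\pi+O_\varepsilon(\delta_L)$. For $L\ge L_0(\varepsilon)$ the condition $j<N$ follows automatically from $|\mu_j|\le\pi-\varepsilon$.
3. For each $\eta\in(0,1)$, uniformly over $1\le k\le(1-\eta)N/2$: $\lambda_k^{(N)}=\frac{2\pi a_k}N\left(1+O_\eta(\delta_L)\right)$. Moreover $\max_{1\le k\le\lfloor N/2\rfloor}\left|\frac{N\lambda_k^{(N)}}{2\pi a_k}-1\right|\to0$.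
4. If $y$ is a unit eigenvector for $i\mu$ with $|\mu|\le\pi-\varepsilon$, where $\varepsilon\in(0,\pi)$, then $\sum_n|y_n|^2(n/L)^r=\frac1{r+1}+O_{r,\varepsilon}(\delta_L)$ for each integer $r\ge0$.

Part 4 says that the mass of an eigenvector is spread evenly over $\{1,\dots,N\}$: $\frac1{r+1}=\int_0^1s^r\,ds$ is the $r$-th moment of the uniform distribution on $[0,1]$. No optimality of the rate $\delta_L$ is claimed.

## 3. Plane waves, and what happens at the two edges

The entry of $A$ depends only on $m-n$, so the first thing to try is a plane wave. Fix $\theta\in(0,2\pi)$ and let $y_n=e^{-in\theta}$. If $n$ ran over all integers we would get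
$$\sum_{n\in\mathbb Z,\,n\ne m}\frac{e^{-in\theta}}{m-n}=e^{-im\theta}\sum_{j\ne0}\frac{e^{ij\theta}}j=e^{-im\theta}\cdot2i\sum_{j\ge1}\frac{\sin j\theta}j=i(\pi-\theta)e^{-im\theta},$$
an exact eigenvector for $i(\pi-\theta)$. Truncation to $1\le n\le N$ leaves the residual $\rho=(A-i(\pi-\theta))y$ with
$$\rho_m=-e^{-im\theta}\Big(\sum_{j\ge m}\frac{e^{ij\theta}}j-\sum_{j\ge L-m}\frac{e^{-ij\theta}}j\Big).$$
Blocks of consecutive powers of $e^{i\theta}$ have sums of modulus at most $2/|1-e^{i\theta}|=1/\sin(\theta/2)$. So summation by parts gives $|\rho_m|\le\frac1{\sin(\theta/2)}\left(\frac1m+\frac1{L-m}\right)$, and hence $\|\rho\|\le\frac{\pi\sqrt{2/3}}{\sin(\theta/2)}$. Since $\|y\|=\sqrt N$ and $-iA$ is Hermitian, some $\mu_j$ satisfies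
$$|\mu_j-(\pi-\theta)|\le\frac{\|\rho\|}{\|y\|}=O_\theta(N^{-1/2}).$$

Here the approach stops. We want spacings of size $2\pi/N$ with error $o(1/N)$, and the plane wave locates eigenvalues only to $O(N^{-1/2})$. The estimate is not wasteful: for $\theta=\pi$ we have $|\rho_1|=\left|\sum_{j\ge1}\frac{(-1)^j}j+O(\tfrac1N)\right|\to\log2$, so $\|\rho\|$ does not tend to $0$. The phase shifts at the two edges, which must decide between $k$ and $k-\frac12$, are exactly what the plane wave ignores.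

We shall go another way. We never construct approximate eigenvectors. We take the exact ones and derive exact identities between pairs of them. We then evaluate the single quantity that enters, a Cauchy transform far from the points $1,\dots,N$, by pairing the exact eigenvector with an approximate solution of a smooth problem.

## 4. Commutators with the position matrix

**Step 1: a bound for the eigenvalues.** We need $|\mu_j|\le\pi$. For $j\neq 0$, integration by parts gives $\int_0^{2\pi}(\pi-\theta)e^{ij\theta}d\theta=-\int_0^{2\pi}\theta e^{ij\theta}d\theta=-\frac{2\pi}{ij}$, and the integral is $0$ for $j=0$. So $\frac1{2\pi i}\int_0^{2\pi}(\pi-\theta)e^{ij\theta}d\theta$ is $\frac1j$ for $j\ne0$ and $0$ for $j=0$. Therefore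
$$y^*Ay=\frac1{2\pi i}\int_0^{2\pi}(\pi-\theta)\Big|\sum_m\bar y_me^{im\theta}\Big|^2d\theta,$$
and Parseval gives $|y^*Ay|\le\pi\|y\|^2$. So $|\mu_j|\le\pi$ for all $j$.

**Step 2: the commutator rule.** The purpose is to turn any matrix $Q$ into information about eigenvalue differences. Let $Ax=i\mu x$ and $Ay=i\lambda y$. Since $A^*=-A$, we have $x^*A=(A^*x)^*=(-i\mu x)^*=i\mu x^*$. So for $[Q,A]=QA-AQ$,
$$x^*[Q,A]y=i(\lambda-\mu)\,x^*Qy. \tag{1}$$
The useful $Q$ are those for which $[Q,A]$ is simple. The first is $D$: the $(m,n)$ entry of $[D,A]$ is $(m-n)A_{mn}$, which is $1$ for $m\ne n$ and $0$ for $m=n$. So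
$$[D,A]=\mathbf 1\mathbf 1^T-I. \tag{2}$$
For $N=2$ this reads $[D,A]=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, as one checks at once.

**Step 3: simplicity and the form of the spectrum.** Put $Q=D$ and $x=y$ in (1). The right side vanishes, so
$$|\mathbf 1^Ty|^2=\|y\|^2\qquad\text{for every eigenvector }y. \tag{3}$$
An eigenspace of dimension at least $2$ would contain some $y\ne0$ with $\mathbf 1^Ty=0$, which contradicts (3). So all eigenvalues are simple. By the symmetry of $\{\mu_j\}$, the multiplicity of $0$ has the parity of $N$. Being $0$ or $1$, it is $1$ exactly when $N$ is odd. This proves the first sentence of Theorem 1 and the stated form of the spectrum.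

By (3) we may multiply a unit eigenvector by a phase to get $\mathbf 1^Ty=1$. From now on $y^{(1)},\dots,y^{(N)}$ is the orthonormal eigenbasis, $Ay^{(j)}=i\mu_jy^{(j)}$, with
$$\mathbf 1^Ty^{(j)}=1,\qquad\|y^{(j)}\|=1.$$
Example: for $N=3$ the kernel vector is $\frac13(2,-1,2)^T$. It has norm $1$ and entry sum $1$.

**Step 4: the gap identity.** This relates all distances from one eigenvalue to the spread of its eigenvector. Let $j\ne k$ and use (1) with $Q=D$, $x=y^{(j)}$, $y=y^{(k)}$. By (2) and orthogonality the left side is $1\cdot1-0=1$, so $i(\mu_k-\mu_j)\,y^{(j)*}Dy^{(k)}=1$. Since $D$ is Hermitian, expanding $Dy^{(j)}$ in the eigenbasis gives $\|Dy^{(j)}\|^2=\sum_k|y^{(j)*}Dy^{(k)}|^2$. Separating the term $k=j$,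
$$\sum_{k\ne j}\frac1{(\mu_j-\mu_k)^2}=\|Dy^{(j)}\|^2-\big(y^{(j)*}Dy^{(j)}\big)^2=:\mathrm{Var}_j. \tag{4}$$
This is the variance of $n\in\{1,\dots,N\}$ under the probability weights $|y^{(j)}_n|^2$. For $N=3$ and $\mu_j=0$, the weights are $\frac49,\frac19,\frac49$ with variance $\frac89$, and the left side is $2/(\frac32)^2=\frac89$.

**Step 5: Theorem 2(1).** A variance is at most the mean square deviation from the point $\frac{N+1}2$, so $\mathrm{Var}_j\le\frac{(N-1)^2}4$. Each single term of (4) is then at most $\frac{(N-1)^2}4$, so every gap is at least $\frac2{N-1}$. This is Theorem 2(1). In particular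
$$L|\mu_j-\mu_k|\ge2|j-k|. \tag{5}$$

## 5. A differential equation for a pair of eigenvectors

Identity (4) alone does not see the constant $2\pi$. A richer choice of $Q$ does: the resolvent of $D$.

**Definition.** For an eigenvector $y$ and $p\in\mathbb C\setminus\{1,\dots,N\}$ put
$$F_y(p)=\sum_{n=1}^N\frac{y_n}{p-n},\qquad F_x^*(p)=\sum_{n=1}^N\frac{\bar x_n}{p-n}=\overline{F_x(\bar p)}.$$

For example, $N=3$ and $y=\frac13(2,-1,2)^T$ give, with $q=p-2$, $F_y(p)=\frac13\left(\frac{4q}{q^2-1}-\frac1q\right)=\frac{3q^2+1}{3q(q^2-1)}$.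

**Step 1: the identity.** The $(m,n)$ entry of $[(D-p)^{-1},A]$ for $m\ne n$ is
$$\Big(\frac1{m-p}-\frac1{n-p}\Big)\frac1{m-n}=-\frac1{(m-p)(n-p)},$$
and the diagonal entries are $0$. So (1) with $Q=(D-p)^{-1}$ gives
$$-F_x^*(p)F_y(p)+\sum_n\frac{\bar x_ny_n}{(n-p)^2}=i(\lambda-\mu)\sum_n\frac{\bar x_ny_n}{n-p};$$
the sum restores the missing diagonal. Rescale by
$$p=Lt,\qquad\Delta=L(\lambda-\mu),\qquad S(t)=\sum_n\frac{\bar x_ny_n}{n/L-t}.$$
Then $\sum_n\frac{\bar x_ny_n}{n-p}=L^{-1}S(t)$ and $\sum_n\frac{\bar x_ny_n}{(n-p)^2}=L^{-2}S'(t)$. Multiplication by $L^2$ yields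
$$S'(t)-i\Delta S(t)=L^2F_x^*(Lt)F_y(Lt). \tag{6}$$

**Step 2: integrate around the points.** The left side of (6) is $e^{i\Delta t}(e^{-i\Delta t}S)'$. Since $S$ is analytic and single-valued off $[0,1]$, the integral of the derivative over a closed curve around $[0,1]$ vanishes:
$$\oint_{|t|=2}e^{-i\Delta t}\,L^2F_x^*(Lt)F_y(Lt)\,dt=0. \tag{7}$$

This exact identity would settle the spacing if we knew the product. As $t\to\infty$ with $N$ fixed, $LF_y(Lt)\sim\mathbf 1^Ty/t=1/t$, so the product decays like $1/t^2$. Suppose that it is close to $\frac1{t(t-1)}$ on $|t|=2$. The residues at $0$ and $1$ then turn (7) into $e^{-i\Delta}-1\approx0$, that is, $\Delta\approx$ an integer multiple of $2\pi$. As a numerical check, take $N=3$, $x=y$ the kernel vector and $t=2$: then $p=8$, $q=6$, $F_y=\frac{109}{630}$, and $L^2F_y^2\approx0.479$, against $\frac1{t(t-1)}=0.5$.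

So the task is to find $LF_y(Lt)$ on $|t|=2$ up to a small error, for an eigenvector about which we know only $Ay=i\lambda y$ and $\mathbf 1^Ty=\|y\|=1$.

The way to do this is by testing. If $y$ is paired with a vector $\boldsymbol\psi$, then $y^T(A+i\lambda)\boldsymbol\psi=0$ exactly. If $(A+i\lambda)\boldsymbol\psi$ is a combination of $\mathbf 1$ and $\left(\frac1{m-Lt}\right)_m$ plus an error vector $e$, we obtain a linear relation between $\mathbf 1^Ty=1$ and $F_y(Lt)$, with error $|y^Te|\le\|e\|$. In Section 3 a residual of size $O(1)$ was compared with a vector of norm $\sqrt N$. Here we only need $\|e\|\to0$. The next two sections find $\boldsymbol\psi$ by solving a continuous version of the problem.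

## 6. A finite Hilbert transform equation with explicit solution

**Definition.** For a suitable function $\psi$ on $\mathbb R$ vanishing outside $[0,1]$, put
$$H\psi(u)=\mathrm{PV}\!\int_{\mathbb R}\frac{\psi(s)}{u-s}\,ds,\qquad \Psi(w)=\int_0^1\frac{\psi(s)}{w-s}\,ds\quad(w\notin[0,1]),$$
where $\mathrm{PV}$ denotes the limit as $h\to0^+$ of the integral over $|s-u|>h$.

Example: for the indicator function of $[0,1]$ and $0<u<1$, the two pieces are $\log\frac uh$ and $-\log\frac{1-u}h$, so $H\psi(u)=\log\frac u{1-u}$. The transform blows up at the ends because $\psi$ jumps there. Our $\psi$ will vanish at the ends.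

The operator $H$ is what the sum $\sum_{n\ne m}\frac{f(n)}{m-n}$ looks like for $f(v)=\psi(v/L)$. So we look for $\psi$ such that $H\psi+i\lambda\psi$ is a combination of $1$ and $\frac1{s-t}$. We shall see that $\Psi$ has boundary values with jump $-2\pi i\psi$ and average $H\psi$. Hence it is natural to start from an analytic function whose average and jump across $(0,1)$ are proportional. A power function does this.

Fix $\varepsilon\in(0,\pi)$. Until the end of Section 8, $C$ denotes constants that depend only on $\varepsilon$ and may change from line to line, and $\lambda$ is real with $|\lambda|\le\pi-\varepsilon$. Put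
$$\gamma=\gamma_\lambda=-\frac1\pi\operatorname{artanh}\frac\lambda\pi,\qquad b=b_\lambda=\frac12+i\gamma,\qquad R_b(w)=w\Big(1-\frac1w\Big)^b\quad(w\in\mathbb C\setminus[0,1]),$$
with the principal branch. It is defined there because $1-\frac1w\in(-\infty,0]$ only for $w\in(0,1]$. We have $|\gamma|\le C$ and
$$\sin\pi b=\cosh\pi\gamma,\qquad\pi\cot\pi b=-\pi\tan(i\pi\gamma)=-i\pi\tanh\pi\gamma=i\lambda. \tag{8}$$
Example: $\lambda=0$ gives $b=\frac12$, and $R_{1/2}(w)$ is the branch of $\sqrt{w(w-1)}$ that behaves like $w$ at infinity.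

For $0<s<1$ and $w\to s$ from above, $1-\frac1w\to-\frac{1-s}s$ with argument $\pi$; from below the argument is $-\pi$. So with $r(s)=s^{1-b}(1-s)^b$,
$$R_b(s\pm i0)=r(s)e^{\pm i\pi b}. \tag{9}$$
Average and jump are $\cos(\pi b)r$ and $2i\sin(\pi b)r$, with constant ratio as wanted. Now fix $t$ with $|t|=2$ and let
$$\psi(s)=\frac{r(s)}{s-t}\quad(0\le s\le1),\qquad\psi=0\text{ elsewhere}.$$

**Step 1: regularity of $\psi$.** We need this twice below. We have $|r|=\sqrt{s(1-s)}$, and $r'=r\cdot\frac{1-b-s}{s(1-s)}$. Since $|1-b-s|=|\frac12-s-i\gamma|\le|b|$, this gives $|r'|\le|b|(s(1-s))^{-1/2}$. Also $|s-t|\ge1$. Since $\psi'=\frac{r'}{s-t}-\frac r{(s-t)^2}$ and $\sqrt s+\sqrt{1-s}\ge1$,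
$$|\psi'(s)|\le C(s(1-s))^{-1/2}\le C\big(s^{-1/2}+(1-s)^{-1/2}\big)\qquad(0<s<1). \tag{10}$$
Because $\psi(0)=\psi(1)=0$ and $\int_\alpha^\beta s^{-1/2}ds\le2\sqrt{\beta-\alpha}$, the function $\psi$ is absolutely continuous on $\mathbb R$ and $|\psi(u)-\psi(u')|\le C|u-u'|^{1/2}$.

**Step 2: boundary values of $\Psi$.** The goal is $\Psi_\pm=H\psi\mp i\pi\psi$, with uniform convergence. For $u\in\mathbb R$ and $0<|h|\le1$, substitute $s=u+x$ and note that $\int_{-1}^1\frac{dx}{ih-x}=\int_{-1}^1\frac{-ih}{x^2+h^2}dx$ since the odd part cancels. Then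
$$\Psi(u+ih)=\int_{|x|<1}\frac{\psi(u+x)-\psi(u)}{ih-x}dx+\psi(u)\int_{-1}^1\frac{-ih}{x^2+h^2}dx+\int_{|x|\ge1}\frac{\psi(u+x)}{ih-x}dx.$$
All three terms are bounded uniformly in $u,h$: the first by $C\int_{|x|<1}|x|^{-1/2}dx$, the second by $\pi|\psi(u)|$, the third by $\int|\psi|$. As $h\to0^\pm$ the second tends to $\mp i\pi\psi(u)$, uniformly in $u$. In the first and third, replace $ih-x$ by $-x$. Since $\left|\frac1{ih-x}+\frac1x\right|=\frac{|h|}{|x|\sqrt{x^2+h^2}}$, the cost is at most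
$$C\int_{|x|<1}\frac{|h|\,dx}{|x|^{1/2}\sqrt{x^2+h^2}}+|h|\int|\psi|\le C|h|^{1/2}\int_{\mathbb R}\frac{dv}{|v|^{1/2}\sqrt{1+v^2}}+|h|\int|\psi|\to0$$
uniformly in $u$, by the substitution $x=|h|v$. After the replacement the two terms add up to $H\psi(u)$. So
$$\Psi(u+ih)\to\Psi_\pm(u):=H\psi(u)\mp i\pi\psi(u)\quad\text{uniformly in }u\in\mathbb R\text{ as }h\to0^\pm. \tag{11}$$
A uniform limit of continuous functions is continuous, so $\Psi_\pm$ are continuous. From $|\Psi(u+ih)-\Psi_\pm(u_0)|\le|\Psi(u+ih)-\Psi_\pm(u)|+|\Psi_\pm(u)-\Psi_\pm(u_0)|$ it follows that $\Psi$ extends continuously to each closed half plane with these boundary values. It is bounded on $0<|\operatorname{Im}w|\le1$, hence by continuity also at points of $\mathbb R\setminus[0,1]$.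

**Step 3: a closed formula for $\Psi$.** We claim
$$\Psi(w)=-\frac\pi{\sin\pi b}\left[\frac{R_b(w)-R_b(t)}{w-t}-1\right],\qquad w\notin[0,1]. \tag{12}$$
Let $E$ be the difference of the two sides. It is analytic off $[0,1]$, since the singularity at $w=t$ is removable. On $(0,1)$, by (9), the right side of (12) has continuous boundary values with jump (upper minus lower)
$$-\frac\pi{\sin\pi b}\cdot\frac{2i\sin(\pi b)\,r(s)}{s-t}=-2\pi i\psi(s),$$
which equals $\Psi_+-\Psi_-$ by (11). Hence $E$ extends continuously across $(0,1)$ and is analytic there by Morera's theorem. Near $0$ and $1$, $\Psi$ is bounded by Step 2. So is $R_b$, because $|z^b|=|z|^{1/2}e^{-\gamma\arg z}\le C|z|^{1/2}$ gives $|R_b(w)|\le C|w|\,|1-1/w|^{1/2}=C|w(w-1)|^{1/2}$. So $0$ and $1$ are removable singularities, and $E$ is entire. As $w\to\infty$, $\Psi\to0$, $\frac{R_b(w)}{w-t}\to1$ and $\frac{R_b(t)}{w-t}\to0$, so $E\to0$. By Liouville's theorem $E\equiv0$.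

**Step 4: the equation.** Average the two boundary values in (12). The left side gives $H\psi(s)$. On the right, $R_b$ is replaced by $r(s)\cos\pi b$, so
$$H\psi(s)=-\pi\cot(\pi b)\,\psi(s)+\frac\pi{\sin\pi b}\Big(1+\frac{R_b(t)}{s-t}\Big).$$
By (8),
$$H\psi(s)+i\lambda\psi(s)=\frac\pi{\sin\pi b}\Big(1+\frac{R_b(t)}{s-t}\Big),\qquad0<s<1. \tag{13}$$

Equation (13) holds for every real $\lambda$ with $|\lambda|\le\pi-\varepsilon$. So the continuous problem selects no eigenvalues. The selection will come from (7).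

## 7. From the integral to the sum

Let $f(v)=\psi(v/L)$ and, for $1\le m\le N$,
$$e_m=\sum_{1\le n\le N,\ n\ne m}\frac{f(n)}{m-n}-H\psi(m/L).$$

**Lemma 3.** $\|e\|_2\le C\delta_L$.

**Step 1: both terms through one function.** Put $g(w)=\frac{f(m-w)-f(m+w)}w$ for $w>0$. Since $f$ vanishes at all integers outside $1,\dots,N$ (at $0$ and $L$ because $\psi(0)=\psi(1)=0$), $\sum_{n\ne m}\frac{f(n)}{m-n}=\sum_{j\ge1}g(j)$. Substituting $s=v/L$ and $v=m\mp w$, $H\psi(m/L)=\mathrm{PV}\int\frac{f(v)}{m-v}dv=\int_0^\infty g(w)\,dw$. Compare $g(j)$ with the integral over $[j-\frac12,j+\frac12]$: there $|g(j)-g(w)|\le\int_{j-1/2}^{j+1/2}|g'|$. So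
$$|e_m|\le\int_0^{1/2}|g|+\sum_{j\ge1}\Big|g(j)-\int_{j-1/2}^{j+1/2}g\Big|\le\int_0^{1/2}|g|+\int_{1/2}^\infty|g'|.$$

**Step 2: bound in terms of $f'$.** Write $\sigma=\sup_{|u|\le1/2}|f'(m+u)|$. Since $|f(m-w)-f(m+w)|\le\int_{-w}^w|f'(m+u)|du$, the first integral is at most $\int_0^{1/2}\frac{2w\sigma}w\,dw=\sigma$. Next,
$$g'(w)=-\frac{f'(m-w)+f'(m+w)}w-\frac{f(m-w)-f(m+w)}{w^2}.$$
The first part contributes at most $\int_{|u|\ge1/2}\frac{|f'(m+u)|}{|u|}du$. For the second, Fubini gives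
$$\int_{1/2}^\infty w^{-2}\int_{-w}^w|f'(m+u)|\,du\,dw=\int_{\mathbb R}\frac{|f'(m+u)|}{\max(|u|,1/2)}\,du\le2\sigma+\int_{|u|\ge1/2}\frac{|f'(m+u)|}{|u|}\,du.$$
Altogether
$$|e_m|\le3\sup_{|u|\le1/2}|f'(m+u)|+2\int_{|u|\ge1/2}\frac{|f'(m+u)|}{|u|}\,du. \tag{14}$$

**Step 3: insert the size of $f'$.** By (10), $|f'(v)|=L^{-1}|\psi'(v/L)|\le CL^{-1/2}\left(v^{-1/2}+(L-v)^{-1/2}\right)$ on $(0,L)$, and $f'=0$ outside $[0,L]$. For $|u|\le\frac12$ we have $m+u\ge\frac m2$ and $L-m-u\ge\frac{L-m}2$. So the supremum in (14) is at most $CL^{-1/2}\left(m^{-1/2}+(L-m)^{-1/2}\right)$. For the integral we bound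
$$\int_{0\le v\le L,\ |v-m|\ge1/2}\frac{dv}{v^{1/2}|v-m|}$$
over three ranges.

- For $\frac m2\le v\le\frac{3m}2$: $v^{-1/2}\le\sqrt{2/m}$, and $\int_{1/2\le|v-m|\le m/2}\frac{dv}{|v-m|}=2\log m$. The contribution is at most $\sqrt{\frac2m}\,2\log m$.
- For $v<\frac m2$: $|v-m|\ge\frac m2$, and $\frac2m\int_0^{m/2}v^{-1/2}dv=2\sqrt{\frac2m}$.
- For $v>\frac{3m}2$: $|v-m|\ge\frac v3$, and $3\int_{3m/2}^\infty v^{-3/2}dv\le\frac6{\sqrt m}$.

The total is at most $C\frac{1+\log m}{\sqrt m}$. The term with $(L-v)^{-1/2}$ becomes the same integral with $L-m$ in place of $m$ after reflecting $v\mapsto L-v$. Thus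
$$|e_m|\le CL^{-1/2}\left(\frac{1+\log m}{\sqrt m}+\frac{1+\log(L-m)}{\sqrt{L-m}}\right).$$

**Step 4: sum the squares.** As $m$ runs over $1,\dots,N$, so does $L-m$. Hence
$$\|e\|_2^2\le\frac CL\sum_{m=1}^N\frac{(1+\log m)^2}m\le\frac CL(1+\log L)^2\sum_{m=1}^N\frac1m\le\frac CL(1+\log L)^3=C\delta_L^2 .\qquad\blacksquare$$

## 8. The Cauchy transform of an eigenvector on $|t|=2$

**Proposition 4.** If $Ay=i\lambda y$, $\mathbf 1^Ty=\|y\|=1$ and $|\lambda|\le\pi-\varepsilon$, then for all $|t|=2$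
$$R_b(t)\,LF_y(Lt)=1+O_\varepsilon(\delta_L).$$

*Proof.* Let $\boldsymbol\psi=(\psi(n/L))_{n=1}^N$. Since $A^T=-A$, $y^TA=-(Ay)^T=-i\lambda y^T$, so $y^T(A+i\lambda)\boldsymbol\psi=0$. By the definition of $e_m$ and by (13) at $s=m/L$,
$$\big((A+i\lambda)\boldsymbol\psi\big)_m=H\psi(m/L)+i\lambda\psi(m/L)+e_m=\frac\pi{\sin\pi b}\Big(1+\frac{LR_b(t)}{m-Lt}\Big)+e_m.$$
Multiply by $y_m$ and sum. Since $\sum_my_m=1$ and $\sum_m\frac{y_m}{m-Lt}=-F_y(Lt)$,
$$0=\frac\pi{\sin\pi b}\big(1-R_b(t)LF_y(Lt)\big)+y^Te,\qquad\text{so}\qquad1-R_b(t)LF_y(Lt)=-\frac{\cosh\pi\gamma}\pi\,y^Te.$$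
By Cauchy–Schwarz and Lemma 3, $|y^Te|\le\|e\|\le C\delta_L$, and $\cosh\pi\gamma\le C$. $\blacksquare$

**Corollary 5.** Fix $\varepsilon\in(0,\pi)$ and $K>0$. Let $Ax=i\mu x$, $Ay=i\lambda y$, $\mathbf 1^Tx=\mathbf 1^Ty=\|x\|=\|y\|=1$, where $\mu,\lambda\in[-\pi+\varepsilon,\pi-\varepsilon]$ and $|\Delta|=L|\lambda-\mu|\le K$. Then for $|t|=2$
$$L^2F_x^*(Lt)F_y(Lt)=\frac1{t(t-1)}\big(1+O_{\varepsilon,K}(\delta_L)\big). \tag{15}$$

*Proof.* On $|t|=2$ we have $|1-\frac1t|\in[\frac12,\frac32]$ and $\operatorname{Re}(1-\frac1t)>0$, so $|R_b(t)|$ is bounded above and below, and $LF_y(Lt)=(1+O(\delta_L))/R_{b_\lambda}(t)$. Proposition 4 for $x$ at the point $\bar t$ gives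
$$LF_x^*(Lt)=\overline{LF_x(L\bar t)}=\frac{1+O(\delta_L)}{t(1-1/t)^{\bar b_\mu}} .$$
Now $b_\lambda+\bar b_\mu=1+i(\gamma_\lambda-\gamma_\mu)$: the two powers combine to exponent $1$ up to a small term. Hence the product is
$$\frac{1+O(\delta_L)}{t^2(1-1/t)}\Big(1-\frac1t\Big)^{-i(\gamma_\lambda-\gamma_\mu)} .$$
Here $t^2(1-\frac1t)=t(t-1)$. On $[-\pi+\varepsilon,\pi-\varepsilon]$ the function $\lambda\mapsto\gamma_\lambda$ has bounded derivative, so $|\gamma_\lambda-\gamma_\mu|\le C|\lambda-\mu|\le CK/L$. The last factor is therefore $1+O_{\varepsilon,K}(1/L)$, and $1/L\le\delta_L$. $\blacksquare$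

## 9. Differences modulo $2\pi$ and moments of the eigenvectors

**Step 1: rescaled differences are near integers times $2\pi$.** Under the hypotheses of Corollary 5, $|e^{-i\Delta t}|\le e^{2K}$ on $|t|=2$. Insert (15) into (7). The function $\frac{e^{-i\Delta t}}{t(t-1)}$ has residues $-1$ at $0$ and $e^{-i\Delta}$ at $1$, so
$$0=2\pi i\,(e^{-i\Delta}-1)+O_{\varepsilon,K}(\delta_L).$$
Since $|e^{-i\Delta}-1|=2|\sin\frac\Delta2|\ge\frac2\pi\operatorname{dist}(\Delta,2\pi\mathbb Z)$,
$$\operatorname{dist}(\Delta,2\pi\mathbb Z)=O_{\varepsilon,K}(\delta_L). \tag{16}$$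

**Step 2: Theorem 2(4).** Take $x=y$, so $\Delta=0$, and let $M_r=\sum_n|y_n|^2(n/L)^r$. Now $S(t)=\sum_n\frac{|y_n|^2}{n/L-t}$ has residue $-|y_n|^2$ at $t=n/L$, so $\oint_{|t|=2}t^rS\,dt=-2\pi iM_r$. Integrating by parts,
$$\oint_{|t|=2}t^{r+1}S'(t)\,dt=-(r+1)\oint_{|t|=2}t^rS(t)\,dt=2\pi i(r+1)M_r.$$
By (6) and (15) the left side equals $\oint_{|t|=2}\frac{t^r}{t-1}dt+O_{r,\varepsilon}(\delta_L)=2\pi i+O_{r,\varepsilon}(\delta_L)$. So $M_r=\frac1{r+1}+O_{r,\varepsilon}(\delta_L)$. The weights $|y_n|^2$ do not depend on the phase of $y$, so the normalization $\mathbf 1^Ty=1$ is no restriction. This is Theorem 2(4).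

**Step 3: the gap identity becomes a sum rule.** For $y=y^{(j)}$, $\mathrm{Var}_j/L^2=M_2-M_1^2=\frac13-\frac14+O_\varepsilon(\delta_L)$. Dividing (4) by $L^2$, we get, uniformly for $|\mu_j|\le\pi-\varepsilon$,
$$\sum_{k\ne j}\frac1{\big(L(\mu_k-\mu_j)\big)^2}=\frac1{12}+O_\varepsilon(\delta_L). \tag{17}$$

## 10. No multiple of $2\pi$ is skipped

Statement (16) does not yet give the spacing: consecutive eigenvalues could be about $4\pi/L$ apart. The sum rule (17) excludes this, because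
$$\sum_{l\ne0}\frac1{(2\pi l)^2}=\frac2{4\pi^2}\cdot\frac{\pi^2}6=\frac1{12}.$$
The full lattice $2\pi\mathbb Z\setminus\{0\}$ uses the budget $\frac1{12}$ exactly. If the point $2\pi$ were unoccupied, the left side of (17) would be too small. Here is the argument in full.

**Step 1: attach integers to the nearby eigenvalues.** Let $|\mu_j|\le\pi-\varepsilon$, put $\Delta_k=L(\mu_k-\mu_j)$ for $k\ne j$ and $K=100$, and let $L$ be large in terms of $\varepsilon$. If $|\Delta_k|\le K$, then $|\mu_k|\le\pi-\varepsilon+\frac{100}L\le\pi-\frac\varepsilon2$. By (16), with $\frac\varepsilon2$ in place of $\varepsilon$, there is an integer $l_k$ with $|\Delta_k-2\pi l_k|\le\tau_L$, where $\tau_L=O_\varepsilon(\delta_L)$, and we may assume $\tau_L<\frac12$. By (5), distinct numbers $L\mu_k$ differ by at least $2$. So $l_k\ne0$, since otherwise $|\Delta_k|<\frac12$. Likewise distinct $k$ have distinct $l_k$, since otherwise two of the $\Delta_k$ would differ by less than $1$. Let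 $\mathcal T$ be the set of these $l_k$.

**Step 2: bound the left side of (17).** By the spacing (5), the terms with $|\Delta_k|>K$ contribute at most
$$2\sum_{i\ge0}\frac1{(K+2i)^2}\le2\Big(\frac1{K^2}+\int_0^\infty\frac{dx}{(K+2x)^2}\Big)=2\Big(\frac1{K^2}+\frac1{2K}\Big)=0.0102 .$$
For the other terms, $|\Delta_k|\ge2\pi|l_k|-\tau_L\ge2\pi|l_k|\left(1-\frac{\tau_L}{2\pi}\right)$. With $z=\frac{\tau_L}{2\pi}<0.08$ we have $(1-z)^{-2}-1=\frac{z(2-z)}{(1-z)^2}\le2\pi z=\tau_L$. So $\Delta_k^{-2}\le(2\pi l_k)^{-2}(1+\tau_L)$.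

**Step 3: the integer $1$ occurs.** If $1\notin\mathcal T$, the left side of (17) is at most
$$(1+\tau_L)\Big(\frac1{12}-\frac1{4\pi^2}\Big)+0.0102\le\frac1{12}-0.0253+0.0102+O_\varepsilon(\delta_L),$$
which contradicts (17) for large $L$. So $1\in\mathcal T$: some $\mu_k$ has $\Delta_k=2\pi+O_\varepsilon(\delta_L)$. In particular $\mu_k>\mu_j$, so $j<N$.

**Step 4: it belongs to the next eigenvalue.** An eigenvalue $\mu_{k'}$ strictly between $\mu_j$ and this $\mu_k$ would satisfy $2\le\Delta_{k'}<2\pi+\frac12$. The only integer $l$ with $|\Delta_{k'}-2\pi l|<\frac12$ is then possibly $l=1$, so $l_{k'}=1=l_k$, contradicting distinctness. Hence $k=j+1$ and $L(\mu_{j+1}-\mu_j)=2\pi+O_\varepsilon(\delta_L)$ for $L\ge L_0(\varepsilon)$. For $L<L_0(\varepsilon)$ and $j<N$, the bound $|\mu_j|\le\pi$ gives $L(\mu_{j+1}-\mu_j)\le2\pi L_0(\varepsilon)$. Since $\delta_L$ is bounded below for these $L$, the estimate holds after enlarging the constant. This proves Theorem 2(2). $\blacksquare$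

## 11. Anchoring the lattice at zero: proof of Theorem 1

Theorem 2(2) gives differences. The symmetry of the spectrum fixes the position. The form of the spectrum was proved in Section 4. Fix $k$ and take $\varepsilon=1$. It suffices to treat $N\ge N_0(k)$, since for the finitely many smaller $N$ for which $\lambda_k^{(N)}$ exists the estimate holds after enlarging the constant.

**$N$ odd.** Here $0$ is a simple eigenvalue. Put $\lambda_0=0$; the next eigenvalues are $\lambda_1<\lambda_2<\cdots$. If $0\le i<k$ and $L\lambda_i=2\pi i+O_k(\delta_L)$, then $\lambda_i\le\pi-1$ for $N\ge N_0(k)$, and Theorem 2(2) at $\mu_j=\lambda_i$ gives $L\lambda_{i+1}=2\pi(i+1)+O_k(\delta_L)$. By induction $L\lambda_k=2\pi k+O_k(\delta_L)$.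

**$N$ even.** First we must know that $\lambda_1$ is not near $\pi$. Since $A$ is normal,
$$\sum_j\mu_j^2=\sum_{m\ne n}\frac1{(m-n)^2}\le N\cdot2\cdot\frac{\pi^2}6=\frac{\pi^2}3N.$$
So $\lambda_1=\min_j|\mu_j|\le\frac\pi{\sqrt3}<1.82<\pi-1$. Since $0$ is not an eigenvalue, $-\lambda_1$ and $\lambda_1$ are consecutive. Theorem 2(2) at $\mu_j=-\lambda_1$ gives $2L\lambda_1=2\pi+O(\delta_L)$, that is, $L\lambda_1=\pi+O(\delta_L)$. The same induction, started at $\lambda_1$, gives $L\lambda_k=\pi+2\pi(k-1)+O_k(\delta_L)=2\pi(k-\frac12)+O_k(\delta_L)$.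

Since $\delta_L\to0$ and $L/N\to1$, $\lambda_k^{(N)}\sim\frac{2\pi}Na_k$ for each fixed $k$. This proves Theorem 1, and with it the conjecture. $\blacksquare$

## 12. Uniformity in $k$: proof of Theorem 2(3)

**Step 1: add up the gaps until the edge.** Let $\eta\in(0,1)$ and $\varepsilon=\frac{\pi\eta}2$. For the first claim we may take $N\ge N_0(\eta)$, because the finitely many smaller $N$ are absorbed in the constant. Let $k^*$ be the first index with $\lambda_{k^*}>\pi-\varepsilon$, or $k^*=\lfloor N/2\rfloor$ if there is none. For $k\le k^*$ the eigenvalues $\lambda_1,\dots,\lambda_{k-1}$ are at most $\pi-\varepsilon$. So Theorem 1 for $k=1$ and Theorem 2(2) at these $k-1$ points give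
$$L\lambda_k=2\pi a_1+2\pi(k-1)+O_\eta(k\delta_L)=2\pi a_k\big(1+O_\eta(\delta_L)\big),$$
where we used $a_k=a_1+k-1$ and $k\le2a_k$.

**Step 2: every $k\le(1-\eta)N/2$ satisfies $k\le k^*$.** If no $\lambda_k$ exceeds $\pi-\varepsilon$, this is clear, since $k^*=\lfloor N/2\rfloor$. Otherwise $\lambda_{k^*}>\pi-\varepsilon$, and Step 1 gives $2\pi a_{k^*}\left(1+O_\eta(\delta_L)\right)>L\pi\left(1-\frac\eta2\right)$. Hence $k^*\ge a_{k^*}>(1-\eta)\frac N2$ for large $N$. So Step 1 applies to all $k\le(1-\eta)N/2$. Replacing $L$ by $N$ costs a factor $1+O(1/N)$, which is $1+O(\delta_L)$. This is the first claim.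

**Step 3: the remaining $k$ by monotonicity.** Take $\eta<\frac14$, $N$ large, and $(1-\eta)\frac N2<k\le\lfloor\frac N2\rfloor$. With $k_0=\lfloor(1-\eta)\frac N2\rfloor$, the bound $|\mu_j|\le\pi$ and the first claim give
$$\pi\ge\lambda_k\ge\lambda_{k_0}=\frac{2\pi a_{k_0}}N\big(1+O_\eta(\delta_L)\big)\ge\pi(1-2\eta),$$
since $a_{k_0}\ge(1-\eta)\frac N2-\frac32$. Also $(1-\eta)\frac N2-\frac12<a_k\le\frac N2$, so $\pi(1-2\eta)\le\frac{2\pi a_k}N\le\pi$. Hence $\frac{N\lambda_k}{2\pi a_k}\in\left[1-2\eta,\frac1{1-2\eta}\right]$. Together with the first claim for $k\le(1-\eta)\frac N2$,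
$$\limsup_{N\to\infty}\max_{1\le k\le\lfloor N/2\rfloor}\left|\frac{N\lambda_k^{(N)}}{2\pi a_k}-1\right|\le\frac{2\eta}{1-2\eta}.$$
The left side does not depend on $\eta$. Letting $\eta\to0$ proves the second claim. $\blacksquare$
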